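\title{Field topologies of finite weight on perfect fields of positive characteristic}

\begin{abstract}
The weight of a field topology is the least $n$ such that, among any $n+1$ elements of the field, one is dominated by the others in a uniform way; the topologies of weight one are the V-topologies, those induced by a valuation or an absolute value. We prove that on a perfect field of positive characteristic every field topology of finite weight $n$ is generated by $n$ independent V-topologies, which settles a conjecture posed in a paper of Johnson. The proof passes through a characterization valid over every field: a topology of finite weight is generated by finitely many V-topologies if and only if $x^N\to0$ implies $x\to0$. We deduce a classification of the topologies of weight $n$ on a perfect field of positive characteristic, and we show by an example on $\mathbb F_p(t,u)$ that perfectness cannot be dropped.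
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{field topology} on a field $K$ is a topology for which $+$, $-$ and $\cdot$ are continuous and $x\mapsto x^{-1}$ is continuous on $K^\times$. Throughout the paper, \emph{topology} means Hausdorff, non-discrete field topology, and \emph{neighborhood} means neighborhood of $0$. We use constantly that every neighborhood contains a nonzero element, and that $cU$ is a neighborhood whenever $U$ is one and $c\in K^\times$.

The basic examples are the \emph{V-topologies}, those induced by a non-trivial valuation or by a non-trivial absolute value. In a V-topology any two elements can be compared in size. If $|x_0|\le|x_1|$ and $U$ is a ball around $0$, then $x_0U\subseteq x_1U$; if $O$ is a valuation ring and $x_0\in x_1O$, the same inclusion holds for $U=cO$. The following definition asks for such a comparison only among $n+1$ elements.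

\begin{definition}\label{def:weight}
Let $n\ge1$. A topology $\tau$ on $K$ is a \emph{$W_n$-topology} if for every neighborhood $U$ there is a neighborhood $V$ such that for all $x_0,x_1,\dots,x_n\in K$ there is an index $i$ with
\[
x_iV\subseteq\sum_{j\ne i}x_jU .
\]
We say that such a $V$ is \emph{associated to $U$}. The \emph{weight} of $\tau$ is the least $n$ such that $\tau$ is a $W_n$-topology, if there is one.
\end{definition}

The inclusion says that small multiples of $x_i$ are combinations of the other $x_j$ with small coefficients, and the point of the definition is that $V$ depends on $U$ alone, not on the elements. A $W_m$-topology is a $W_n$-topology for every $n\ge m$: apply the condition to $x_0,\dots,x_m$ and note that the remaining summands contain $0$. We have just seen that V-topologies are $W_1$-topologies. The converse is true as well, and we use it without proof as part of the setting of the problem: \emph{the $W_1$-topologies are exactly the V-topologies}.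

Topologies $\tau_1,\dots,\tau_m$ on $K$ are \emph{independent} if $U_1\cap\dots\cap U_m\ne\emptyset$ whenever each $U_i$ is a nonempty $\tau_i$-open set. A topology $\tau$ is \emph{generated} by $\tau_1,\dots,\tau_m$ if it is their join, the coarsest topology finer than each $\tau_i$; equivalently, the sets $U_1\cap\dots\cap U_m$, with $U_i$ a $\tau_i$-neighborhood, form a neighborhood basis of $0$ for $\tau$. Joins give the first topologies of weight greater than one.

\begin{example}\label{ex:two}
Let $K=\mathbb F_p(t)$, let $\tau$ be the join of the $t$-adic and the $(t-1)$-adic topologies, and let $D$ be the ring of rational functions without pole at $0$ and at $1$. It is a principal ideal domain with the two primes $t$ and $t-1$, and the sets $cD$, $c\in K^\times$, form a neighborhood basis for $\tau$. Among three nonzero elements $x_0,x_1,x_2$ choose one of least order at $0$ and one of least order at $1$. Some $x_l$ is left over. The $D$-module generated by the other two is $yD$, where $y$ has these least orders at $0$ and at $1$, so it contains $x_l$. Hence $x_l\,cD\subseteq\sum_{j\ne l}x_j\,cD$, and $\tau$ is a $W_2$-topology. It is not a $W_1$-topology.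 The inclusion $t^kV\subseteq(t-1)^kD$ forces every element of $V$ to have order at least $k$ at $1$, the inclusion $(t-1)^kV\subseteq t^kD$ forces order at least $k$ at $0$, and for a fixed nonzero element of $V$ both fail when $k$ is large. So $\tau$ has weight $2$.
\end{example}

The same pigeonhole argument shows that, in characteristic $p$, the join of $r$ independent V-topologies has weight $r$ (Proposition~\ref{prop:count}). Thus the weight counts independent ways of measuring size, and one may guess that every topology of weight $n$ is such a join. There is, however, a second way of producing two measures of size: take one valuation $v$ and a derivation $\partial$, and call $x$ small when both $v(x)$ and $v(\partial x)$ are large. Section~\ref{sec:derivation} shows that this can give a topology of weight $2$ that is not a join of V-topologies. On a perfect field of characteristic $p$ this construction is not available, since every element is a $p$-th power and $\partial(x^p)=px^{p-1}\partial x=0$. This makes the following conjecture, posed in \cite{Johnson}, a natural one.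

\begin{quote}
\textbf{Conjecture.} \emph{If $K$ is a perfect field of positive characteristic and $\tau$ is a topology of weight $n$ on $K$, then $\tau$ is generated by $n$ independent V-topologies.}
\end{quote}

The conjecture is true.

\begin{theorem}\label{thm:main}
Let $K$ be a perfect field of characteristic $p>0$ and let $\tau$ be a topology of finite weight $n$ on $K$. Then $\tau$ is generated by $n$ independent V-topologies.
\end{theorem}

The proof isolates the property that separates the two constructions above. For $N\ge2$ consider the following condition on $\tau$.
\begin{itemize}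
\item[$(\mathrm b_N)$] For every neighborhood $U$ there is a neighborhood $V$ such that $x^N\in V$ implies $x\in U$.
\end{itemize}

\begin{theorem}\label{thm:char}
Let $\tau$ be a topology of finite weight on a field $K$ of any characteristic. The following are equivalent:
\begin{itemize}
\item[(a)] $\tau$ is generated by finitely many V-topologies;
\item[(b)] $(\mathrm b_N)$ holds for some $N\ge2$;
\item[(c)] $(\mathrm b_N)$ holds for all $N\ge2$.
\end{itemize}
If $\operatorname{char}K=p>0$ and these conditions hold, then $\tau$ is generated by exactly $n$ independent V-topologies, where $n$ is the weight of $\tau$.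
\end{theorem}

In characteristic $p$ the Frobenius map $K\to K^p$ is a continuous additive bijection, and $(\mathrm b_p)$ says that its inverse is continuous at $0$, hence everywhere. So, with no assumption of perfectness, a topology of finite weight is generated by V-topologies if and only if Frobenius is a homeomorphism onto its image. Theorem~\ref{thm:main} says that this is automatic when $K$ is perfect.

\begin{theorem}\label{thm:class}
Let $K$ be a perfect field of characteristic $p>0$. Sending a set $\{\tau_1,\dots,\tau_n\}$ of $n$ distinct V-topologies to its join is a bijection onto the topologies of weight $n$ on $K$. The inverse sends $\tau$ to the set of V-topologies coarser than $\tau$.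
\end{theorem}

\begin{theorem}\label{thm:example}
The field $\mathbb F_p(t,u)$ carries a topology of weight $2$ that is not generated by any finite set of V-topologies.
\end{theorem}

\subsection*{Outline of the proof}
In Example~\ref{ex:two} the topology is described by a single ring $D$, and the weight is read off from a property of $D$-modules. We call this algebraic invariant the rank of the ring (Section~\ref{sec:joins}). The heart of the proof is the algebra of a proper subring $R$ of finite rank in its fraction field $F$ (Section~\ref{sec:algebra}). The key lemma says that a proper overring $R'$ of the same rank satisfies $aR'\subseteq R$ for some $a\ne0$. If $F$ is perfect, the ring $R'=\{x:x^p\in R\}$ is carried onto $R$ by an automorphism of $F$, so it has the same rank, and the key lemma yields an algebraic form of $(\mathrm b_p)$. This condition in turn implies $a\tilde R\subseteq R$ for the integral closure $\tilde R$, which is a finite intersection of valuation rings. A topology of finite weight on $K$ need not be described by a subring of $K$, but it is described by a subring of finite rank of a saturated elementary extension $F$ of $K$ (Section~\ref{sec:up}).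 The valuation rings so obtained live on $F$; Section~\ref{sec:down} expresses their existence by a first-order sentence and recovers from it V-topologies on $K$. Section~\ref{sec:proofs} assembles the proofs.

\section{Valuation rings and neighborhood bases}\label{sec:prelim}

A \emph{valuation ring} of a field $F$ is a subring $O$ such that $x\in O$ or $x^{-1}\in O$ for every $x\in F^\times$; it is \emph{non-trivial} if $O\ne F$. It is a local ring; we write $\mathfrak m$ for its maximal ideal, and $x\notin O$ implies $x^{-1}\in\mathfrak m$. The sets $xO$, $x\in F$, are linearly ordered by inclusion. If $O$ is non-trivial, the sets $cO$, $c\in F^\times$, form a neighborhood basis of the V-topology induced by $O$; the additive groups $cO$ and $c\mathfrak m$ are open in it. Two valuation rings $O,O'$ are \emph{independent} if the subring $OO'$ that they generate is $F$. Independent non-trivial valuation rings are incomparable, because $O\subseteq O'$ gives $OO'=O'\ne F$. We use four standard facts, for which we refer to \cite[\S\S2.3, 2.4, 3.1, 3.2]{EP}.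
\begin{itemize}
\item[(V1)] Two non-trivial valuation rings of $F$ that induce different topologies are independent.
\item[(V2)] (Approximation.) If $O_1,\dots,O_m$ are pairwise independent non-trivial valuation rings of $F$, and $a_i\in F$, $c_i\in F^\times$, then some $x\in F$ satisfies $x-a_i\in c_iO_i$ for all $i$. The same holds with $c_i\mathfrak m_i$ in place of $c_iO_i$.
\item[(V3)] If $O_1,\dots,O_m$ are pairwise incomparable valuation rings of $F$ and $D=\bigcap_iO_i$, then the maximal ideals of $D$ are exactly the $m$ distinct ideals $\mathfrak p_i=\mathfrak m_i\cap D$, and $D_{\mathfrak p_i}=O_i$.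
\item[(V4)] The integral closure in $F$ of a subring $R$ is the intersection of all valuation rings of $F$ that contain $R$.
\end{itemize}

\begin{lemma}\label{lem:indep}
Let $\operatorname{char}K=p>0$. Every V-topology on $K$ is induced by a non-trivial valuation ring. Finitely many V-topologies on $K$ are independent if and only if they are pairwise distinct.
\end{lemma}

\begin{proof}
Let $|\cdot|$ be a non-trivial absolute value. The binomial coefficients lie in $\mathbb F_p$, where $|a|\le1$ because $a=0$ or $a^{p-1}=1$. Hence $|x+y|^k\le(k+1)\max(|x|,|y|)^k$ for all $k$, and so $|x+y|\le\max(|x|,|y|)$. Thus $O=\{x:|x|\le1\}$ is a non-trivial valuation ring, and the sets $cO$ are balls of arbitrarily small radius.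

Let $\tau_1,\dots,\tau_m$ be pairwise distinct and induced by $O_1,\dots,O_m$. These rings are pairwise independent by (V1). A nonempty $\tau_i$-open set contains some $a_i+c_iO_i$, and these sets have a common point by (V2). Conversely, if $\tau_i=\tau_j$ with $i\ne j$, two disjoint nonempty open sets of this Hausdorff topology violate independence.
\end{proof}

A join of finitely many topologies is again a Hausdorff field topology, since a map into $K$ is continuous for the join as soon as it is continuous for each $\tau_i$. If the $\tau_i$ are independent the join is non-discrete: for open $U_i\ni0$ the set $U_1\setminus\{0\}$ is open and nonempty, so $\bigcap_iU_i\ne\{0\}$.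

Twice we shall define a topology by prescribing a neighborhood basis. Let $\mathcal B$ be a family of subsets of $K$, each containing $0$, such that for all $U,U'\in\mathcal B$ and $a\in K^\times$:
\begin{itemize}
\item[(T1)] $U\cap U'$ contains a member of $\mathcal B$;
\item[(T2)] there is $V\in\mathcal B$ with $V-V\subseteq U$ and $VV\subseteq U$;
\item[(T3)] there is $V\in\mathcal B$ with $aV\subseteq U$;
\item[(T4)] there is $V\in\mathcal B$ with $-1\notin V$ and $(1+x)^{-1}-1\in U$ for all $x\in V$;
\item[(T5)] $\bigcap\mathcal B=\{0\}$ and $U\ne\{0\}$.
\end{itemize}
Then $\mathcal B$ is a neighborhood basis of $0$ for a unique topology on $K$. Indeed, (T1) and the first half of (T2) define a group topology on $(K,+)$; the identity $xy-ab=(x-a)(y-b)+a(y-b)+b(x-a)$ makes multiplication continuous; (T4) is continuity of inversion at $1$, which gives continuity at $a$ by $x^{-1}=a^{-1}(x/a)^{-1}$; and (T5) says Hausdorff and non-discrete.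

\section{The rank of a ring and the weight of a join}\label{sec:joins}

The computation in Example~\ref{ex:two} reduced the condition $W_2$ to a statement about $D$-modules in which no neighborhoods occur. We give that statement a name.

\begin{definition}\label{def:rank}
Let $S$ be a subring of a field $F$. Elements $x_1,\dots,x_k\in F$ are \emph{$S$-independent} if $x_i\notin\sum_{j\ne i}Sx_j$ for all $i$. The \emph{rank} $\operatorname{rk}(S)$ is the largest size of an $S$-independent family, or $\infty$ if there is no largest size.
\end{definition}

Members of an independent family are nonzero, and subfamilies of independent families are independent. So $\operatorname{rk}(S)\le n$ means that among any $n+1$ elements of $F$ one lies in the $S$-module generated by the others. If $S\subseteq S'$, then $S'$-independent families are $S$-independent, so $\operatorname{rk}(S')\le\operatorname{rk}(S)$. The rings of rank $1$ are those for which $x\in Sy$ or $y\in Sx$ for all $x,y$, that is, the valuation rings of $F$.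

\begin{lemma}\label{lem:rankweight}
Let $S$ be a subring of $K$ such that the sets $cS$, $c\in K^\times$, form a neighborhood basis for a topology $\tau$. If $\operatorname{rk}(S)\le n$, then $\tau$ is a $W_n$-topology.
\end{lemma}

\begin{proof}
Given $U$, choose $V=cS\subseteq U$. If $x_i=\sum_{j\ne i}s_jx_j$ with $s_j\in S$, then $x_iV\subseteq\sum_{j\ne i}x_js_jcS\subseteq\sum_{j\ne i}x_jU$.
\end{proof}

\begin{proposition}\label{prop:count}
Let $\operatorname{char}K=p>0$. The join $\tau$ of $r\ge1$ independent V-topologies on $K$ has weight exactly $r$.
\end{proposition}

\begin{proof}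
By Lemma~\ref{lem:indep} the topologies are distinct and are induced by non-trivial valuation rings $O_1,\dots,O_r$, which are pairwise independent by (V1), hence incomparable. Let $D=\bigcap_iO_i$. Each $aD=\bigcap_iaO_i$ with $a\ne0$ is a $\tau$-neighborhood. Conversely, a basic neighborhood $\bigcap_ic_iO_i$ contains a nonzero element $a$, since $\tau$ is non-discrete, and then it contains $aD$. So the sets $aD$ form a neighborhood basis.

\emph{The topology $\tau$ is $W_r$.} By Lemma~\ref{lem:rankweight} it suffices to show $\operatorname{rk}(D)\le r$. Let $x_0,\dots,x_r\in K$. For each $i\in\{1,\dots,r\}$ choose $j(i)$ such that $x_{j(i)}O_i$ is the largest of the sets $x_jO_i$. There are $r+1$ indices, so some $l$ is not of the form $j(i)$. Let $M=\sum_{j\ne l}x_jD$ and let $\mathfrak c$ be the ideal $\{s\in D:sx_l\in M\}$. For each $i$ we have $x_l=x_{j(i)}w$ with $w\in O_i$, and $O_i=D_{\mathfrak p_i}$ by (V3), so $sw\in D$ for some $s\in D\setminus\mathfrak p_i$; this $s$ lies in $\mathfrak c$. Thus $\mathfrak c$ is contained in no maximal ideal of $D$, so $1\in\mathfrak c$ and $x_l\in M$.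

\emph{If $r\ge2$, then $\tau$ is not $W_{r-1}$.} Take $U=D$, let $V$ be any neighborhood and $0\ne w\in V$. By (V2) choose $x_1,\dots,x_r$ with $x_j-1\in\mathfrak m_j$ and $x_j\in w\mathfrak m_i$ for $i\ne j$. If $x_iV\subseteq\sum_{j\ne i}x_jD$, then $x_iw\in w\mathfrak m_i$, so $x_i\in\mathfrak m_i$, contradicting $x_i-1\in\mathfrak m_i$.
\end{proof}

\begin{lemma}\label{lem:roots}
Let $K$ be any field. A topology generated by finitely many V-topologies satisfies $(\mathrm b_N)$ for all $N\ge2$.
\end{lemma}

\begin{proof}
The condition passes to finite joins: if $V_i$ works for $U_i$ in $\tau_i$, then $\bigcap_iV_i$ works for $\bigcap_iU_i$. For an absolute value, $|x^N|<\rho^N$ implies $|x|<\rho$. For a valuation ring $O$, the set $V=c^NO$ works for $U=cO$: if $(x/c)^N\in O$ and $x/c\notin O$, then $c/x\in\mathfrak m$ and $1=(c/x)^N(x/c)^N\in\mathfrak m$, which is absurd.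
\end{proof}

\section{A topology of weight two defined by a derivation}\label{sec:derivation}

We prove Theorem~\ref{thm:example} now, because the example shows which step of the main proof needs perfectness. Let $L=\mathbb F_p((t))$, let $O=\mathbb F_p[[t]]$ and let $v$ be the $t$-adic valuation. Only countably many elements of $L$ are algebraic over $\mathbb F_p(t)$ and $O$ is uncountable, so we may fix $u\in O$ transcendental over $\mathbb F_p(t)$. Let $K=\mathbb F_p(t,u)\subseteq L$ and let $\partial=d/du$, an $\mathbb F_p(t)$-linear derivation of $K$. For $N\ge0$ put
\[
U_N=\{x\in K:\ v(x)\ge N,\ v(\partial x)\ge N\}.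
\]
In other words, we embed $K$ in the plane $L^2$ by the $\mathbb F_p(t)$-linear map $\iota(x)=(x,\partial x)$ and take the induced topology. The plane has dimension two, which will bound the weight. By the Leibniz rule, $\iota$ is a ring homomorphism if $L^2$ is read as $L[\epsilon]/(\epsilon^2)$, and the nilpotent element $\epsilon$ is the reason why $(\mathrm b_p)$ will fail.

\begin{proof}[Proof of Theorem~\ref{thm:example}]
\emph{The $U_N$ define a topology $\tau$.} They form a decreasing chain of additive groups, and $U_NU_N\subseteq U_N$ by $\partial(xy)=x\,\partial y+y\,\partial x$; this gives (T1) and (T2). The same formula gives, for $a\in K^\times$,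
\begin{equation}\label{eq:scale}
aU_{N'}\subseteq U_N\quad\text{whenever }N'\ge N-\min(v(a),v(\partial a)),
\end{equation}
which is (T3). For $N\ge1$ and $x\in U_N$ we have $v(1+x)=0$, and $(1+x)^{-1}-1=-x/(1+x)$ has derivative $-\partial x/(1+x)^2$, so it lies in $U_N$; this is (T4). Finally $\bigcap_NU_N=\{0\}$ and $0\ne t^N\in U_N$.

\emph{The topology $\tau$ is $W_2$.} The set $R=U_0$ is a ring containing $\mathbb F_p[t]$, and $t^NR=U_N$ because $\partial$ is $\mathbb F_p(t)$-linear. So the sets $cR$ form a neighborhood basis, and by Lemma~\ref{lem:rankweight} it suffices to show $\operatorname{rk}(R)\le2$. Let $x_0,x_1,x_2\in K^\times$. The three vectors $\iota(x_j)\in L^2$ are linearly dependent over $L$. Dividing a relation by a coefficient of least valuation, we get an index $i$ with $\iota(x_i)=\sum_{j\ne i}\alpha_j\iota(x_j)$ and $\alpha_j\in O$. The coefficients need not lie in $K$, so we truncate them. Take $f_j\in\mathbb F_p[t]$ with $v(\alpha_j-f_j)\ge M$ and put $z=x_i-\sum_{j\ne i}f_jx_j$. Then $\iota(z)=\sum_{j\ne i}(\alpha_j-f_j)\iota(x_j)$, so $v(z)$ and $v(\partial z)$ are at least $M+\mu$, where $\mu$ is the minimum of the values $v(x_j)$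 and $v(\partial x_j)$. Fix $l\ne i$. By \eqref{eq:scale} with $a=x_l^{-1}$ we have $z\in x_lR$ once $M$ is large. Hence $x_i\in\sum_{j\ne i}x_jR$.

\emph{Condition $(\mathrm b_p)$ fails.} Let $u_M\in\mathbb F_p[t]$ with $v(u-u_M)\ge M$, and put $y_M=u-u_M$. Then $\partial y_M=1$, so $y_M\notin U_1$. But $\partial(y_M^p)=0$ and $v(y_M^p)\ge pM$, so $y_M^p\in U_{pM}$. No neighborhood $V$ works for $U=U_1$.

By Lemma~\ref{lem:roots}, $\tau$ is not generated by finitely many V-topologies. In particular it is not itself a V-topology, so it is not $W_1$ and its weight is $2$.
\end{proof}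

\begin{remark}\label{rem:drop}
In this example $\operatorname{rk}(R)=2$, since rank $1$ would make $\tau$ a $W_1$-topology. The ring $R'=\{x\in K:x^p\in R\}$ is the valuation ring $O\cap K$, because $\partial$ kills $p$-th powers. So the rank drops from $2$ to $1$ in passing from $R$ to $R'$. The ring $R'$ is also the integral closure of $R$ in $K$: it is integral over $R$, and it is integrally closed by (V4). No $a\ne0$ satisfies $aR'\subseteq R$, for $t^{-M}y_M\in R'$ and $\partial(at^{-M}y_M)=t^{-M}(a+y_M\,\partial a)$ has valuation $v(a)-M<0$ when $M$ is large. For the ring $D$ of Example~\ref{ex:two}, by contrast, $\{x:x^p\in D\}=D$.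
\end{remark}

\section{Rings of finite rank}\label{sec:algebra}

Throughout this section $F$ is a field and $R$ is a subring with
\[
R\ne F,\qquad\operatorname{Frac}R=F,\qquad\operatorname{rk}(R)=n<\infty .
\]
We use common denominators in two forms. For $z_1,\dots,z_k\in F$ there is $0\ne a\in R$ with $az_j\in R$ for all $j$. For $c_1,\dots,c_k\in F^\times$ and any ring $S\supseteq R$, the intersection $\bigcap_jc_jS$ contains a nonzero element $a$, namely a common denominator of the $c_j^{-1}$, and then $aS\subseteq\bigcap_jc_jS$.

The goal is to show that, under a condition on roots, $R$ differs from a finite intersection of valuation rings only by a scalar factor. Recall that the Jacobson radical $J(S)$ of a ring $S$ is the intersection of its maximal ideals, and that $1-b$ is a unit for every $b\in J(S)$.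

\begin{lemma}\label{lem:semilocal}
Every ring $S$ with $R\subseteq S\subsetneq F$ has at most $n$ maximal ideals, and $J(S)\ne0$.
\end{lemma}

\begin{proof}
Let $M_1,\dots,M_k$ be distinct maximal ideals of $S$. For $j\ne i$ pick an element of $M_j\setminus M_i$; the product $x_i$ of these elements over $j\ne i$ lies in $M_j$ for $j\ne i$ but not in the prime ideal $M_i$. Since $\sum_{j\ne i}Sx_j\subseteq M_i$, the $x_i$ are $S$-independent, and $k\le\operatorname{rk}(S)\le n$. As $\operatorname{Frac}S=F\ne S$, the domain $S$ is not a field, so its maximal ideals are nonzero, and a product of nonzero elements, one from each, is a nonzero element of $J(S)$.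
\end{proof}

\subsection{Overrings of the same rank}

Consider first the case $n=1$. Then $R$ is a valuation ring. Let $R\subseteq R'\subsetneq F$, and let $b\ne0$ be a non-unit of $R'$. For $r\in R'$ compare $br$ with $1$: either $br\in R$ or $1\in Rbr$. The second case makes $b$ a unit of $R'$. Hence $bR'\subseteq R$: a proper overring of a valuation ring is larger only by a scalar factor.

For $n>1$ two elements of $R'$ need not be comparable over $R$. But suppose that $R'$ has $n$ independent elements $x_1,\dots,x_n$. Then $x_2,\dots,x_n$ use up $n-1$ of the $n$ available dimensions, and two multiples of $x_1$ must be comparable over $R$ modulo the span of $x_2,\dots,x_n$. So the argument above can be run in $R'/\mathfrak a$, where $\mathfrak a$ is the ideal of all $r$ such that $rx_1$ lies in that span. For $R'=D$ as in Example~\ref{ex:two}, with $x_1=(t-1)^k$ and $x_2=t^k$, one finds $\mathfrak a=t^kD$ and $D/\mathfrak a\cong\mathbb F_p[t]/(t^k)$, a ring whose ideals are linearly ordered. It remains to control $\mathfrak a$ itself, and this takes a second use of the rank.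

\begin{lemma}[Key lemma]\label{lem:key}
Let $R\subseteq R'\subsetneq F$ be a ring with $\operatorname{rk}(R')=\operatorname{rk}(R)=n$. Then $aR'\subseteq R$ for some $a\ne0$.
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_n$ be $R'$-independent. Put
\[
N_i=\sum_{j\ne i}R'x_j,\qquad\mathfrak a=\{r\in R':rx_1\in N_1\},\qquad G=\sum_jRx_j .
\]
Then $x_i\notin N_i$ for all $i$, and $\mathfrak a$ is a proper ideal of $R'$.

\emph{Step 1: for $u,w\in R'$ we have $u\in Rw+\mathfrak a$ or $w\in Ru+\mathfrak a$.} One of the $n+1$ elements $ux_1,wx_1,x_2,\dots,x_n$ lies in the $R$-module generated by the others. It is not $x_j$ with $j\ge2$, since the others all lie in $N_j$. If it is $ux_1$, then $(u-sw)x_1\in\sum_{j\ge2}Rx_j\subseteq N_1$ for some $s\in R$, so $u-sw\in\mathfrak a$. If it is $wx_1$, the same holds with $u$ and $w$ exchanged.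

\emph{Step 2: there is $b\ne0$ with $bR'\subseteq R+\mathfrak a$.} Take $0\ne b\in J(R')$ by Lemma~\ref{lem:semilocal}. For $r\in R'$ apply Step~1 to $u=br$ and $w=1$. If $1\in Rbr+\mathfrak a$, then $1-sbr\in\mathfrak a$ for some $s\in R$; but $1-sbr$ is a unit of $R'$ and $\mathfrak a$ is proper. So $br\in R+\mathfrak a$.

\emph{Step 3: $\mathfrak ax_1\subseteq G$.} Let $h\in\mathfrak ax_1$. Then $h\in N_1$ by definition of $\mathfrak a$, and $h\in R'x_1\subseteq N_i$ for $i\ge2$. One of the $n+1$ elements $x_1,\dots,x_n,h$ lies in the $R$-module generated by the others. It is not $x_i$, since the others all lie in $N_i$. So $h\in G$.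

By Steps 2 and 3, $bR'x_1\subseteq Rx_1+\mathfrak ax_1\subseteq G$. Choose $0\ne a_0\in R$ with $a_0x_jx_1^{-1}\in R$ for all $j$. Then $a_0bR'\subseteq a_0x_1^{-1}G\subseteq R$.
\end{proof}

Both hypotheses on $R'$ are needed. If $R$ is a non-trivial valuation ring, then $R'=F$ also has rank $1$, and $aF\not\subseteq R$. If the rank drops, the conclusion can fail by Remark~\ref{rem:drop}.

The algebraic counterpart of $(\mathrm b_N)$ is the following condition, for $N\ge2$.
\begin{itemize}
\item[$(\mathrm r_N)$] For every $\varepsilon\in F^\times$ there is $\delta\in F^\times$ such that, for all $x\in F$, $x^N\in\delta R$ implies $x\in\varepsilon R$.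
\end{itemize}
It implies $(\mathrm r_{N^m})$ for all $m\ge1$. Indeed, if $x^{N^{m}}\in\delta_1R$ implies $x\in\varepsilon R$, and $x^N\in\delta_2R$ implies $x\in\delta_1R$, then $x^{N^{m+1}}=(x^{N^m})^N\in\delta_2R$ implies $x\in\varepsilon R$.

The next proposition is the only place in the proof of Theorem~\ref{thm:main} where perfectness is used. It rules out the drop in rank seen in Remark~\ref{rem:drop}.

\begin{proposition}\label{prop:frob}
If $F$ is perfect of characteristic $p>0$, then $R$ satisfies $(\mathrm r_p)$.
\end{proposition}

\begin{proof}
The Frobenius map $\varphi$ is an automorphism of $F$. Let $R'=\varphi^{-1}(R)=\{y:y^p\in R\}$, a ring containing $R$. Since $\varphi$ maps $F$ onto $F$ and $R'$ onto $R$, we have $R'\ne F$, and $\varphi$ matches $R'$-independent families with $R$-independent families, so $\operatorname{rk}(R')=\operatorname{rk}(R)$. By Lemma~\ref{lem:key} there is $a\ne0$ such that $y^p\in R$ implies $ay\in R$. Given $\varepsilon$, put $\delta=(a\varepsilon)^p$. If $x^p\in\delta R$, then $y=x/(a\varepsilon)$ has $y^p\in R$, so $x/\varepsilon=ay\in R$.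
\end{proof}

\subsection{The integral closure}

Let $\tilde R$ be the integral closure of $R$ in $F$. Finite rank alone determines its shape and bounds the degree of integral equations.

\begin{lemma}\label{lem:closure}
The ring $\tilde R$ is an intersection of finitely many, and at least one, non-trivial valuation rings of $F$.
\end{lemma}

\begin{proof}
If $O_0,\dots,O_n$ were pairwise incomparable valuation rings containing $R$, their intersection would be a proper subring of $F$ with $n+1$ maximal ideals by (V3), contradicting Lemma~\ref{lem:semilocal}. The intersection of a chain of valuation rings is a valuation ring: if $x$ is outside one member $O$, then $x^{-1}$ lies in $O$, hence in the larger members, and in the smaller ones because $x$ is outside them too. By Zorn's lemma, every valuation ring containing $R$ contains a minimal such ring. The minimal ones are pairwise incomparable, so there are at most $n$ of them, and there is at least one since $F$ is a valuation ring containing $R$. By (V4), $\tilde R$ is their intersection. If $F$ were minimal, it would be the only valuation ring containing $R$, and $F=\tilde R$ would be integral over $R$.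 A domain over which a field is integral is a field, so $R=\operatorname{Frac}R=F$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:degree}
If $y\in\tilde R$, then $y^n\in\sum_{j<n}Ry^j$.
\end{lemma}

\begin{proof}
Let $C=R[y]$, a finitely generated $R$-module, let $C_0=\sum_{j<n}Ry^j$, and let $M$ be a maximal ideal of $R$. Elements of $C$ whose images in $C/MC$ are linearly independent over $R/M$ are $R$-independent, since $c_i=\sum_{j\ne i}r_jc_j$ reduces to a non-trivial linear relation. So $\dim_{R/M}C/MC\le n$. The algebra $C/MC$ is generated by the image of $y$, so it is spanned by the images of $1,y,\dots,y^{n-1}$. Thus the finitely generated module $Q=C/C_0$ satisfies $Q=MQ$, and by Nakayama's lemma some element of $1+M$ annihilates $Q$. The annihilator of $Q$ lies in no maximal ideal, so $Q=0$.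
\end{proof}

We want $a\tilde R\subseteq R$. The key lemma does not give this directly, since nothing forces $R$ and $\tilde R$ to have the same rank: for $R=k+t^2k[[t]]$ in $k((t))$ the elements $1,t$ are $R$-independent, while $\tilde R=k[[t]]$ has rank $1$. The argument is instead topological in nature. The additive groups $\eta\tilde R$, $\eta\in F^\times$, form a neighborhood basis of a group topology on $F$, and we must show that $R$ is open in it. Condition $(\mathrm r_N)$ shows that $R$ is closed (Steps 1 and 2 below). Finite rank shows that the closure of $R$ contains a neighborhood of $0$ (Step 3).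

\begin{proposition}\label{prop:conductor}
If $R$ satisfies $(\mathrm r_N)$ for some $N\ge2$, then $a\tilde R\subseteq R$ for some $a\ne0$.
\end{proposition}

\begin{proof}
\emph{Step 1: for every $\varepsilon\in F^\times$ there is $\delta\in F^\times$ with $\delta\tilde R\cap R\subseteq\varepsilon R$.} Choose $m\ge1$ with $N^m\ge n$, then $\delta_0$ such that $x^{N^m}\in\delta_0R$ implies $x\in\varepsilon R$, and then $0\ne\delta\in R\cap\delta_0R$. Let $w=\delta y\in R$ with $y\in\tilde R$. By Lemma~\ref{lem:degree}, $y^n=\sum_{j<n}r_jy^j$ with $r_j\in R$. Multiplying by $\delta^n$ gives $w^n=\sum_{j<n}r_j\delta^{n-j}w^j\in\delta R$. Hence $w^{N^m}\in\delta R\subseteq\delta_0R$, and so $w\in\varepsilon R$. It is essential that the exponent $n$ does not depend on $y$.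

\emph{Step 2: if $x\in R+\eta\tilde R$ for all $\eta\in F^\times$, then $x\in R$.} Choose $0\ne b\in R$ with $bx\in R$, and take $\delta$ from Step~1 for $\varepsilon=b$. Write $x=r+(\delta/b)y$ with $r\in R$ and $y\in\tilde R$. Then $b(x-r)=\delta y\in\delta\tilde R\cap R\subseteq bR$, so $x-r\in R$.

\emph{Step 3.} Call $x_1,\dots,x_k\in F$ \emph{strongly independent}, with witness $\eta\in F^\times$, if $x_i\notin\sum_{j\ne i}Rx_j+\eta\tilde R$ for all $i$. Such families are $R$-independent, so they have size at most $n$. The family $\{1\}$ is one: $\tilde R\ne F$ by Lemma~\ref{lem:closure}, and any $\eta$ with $\eta^{-1}\notin\tilde R$ is a witness. Take a strongly independent family $x_1,\dots,x_k$ of largest size, with witness $\eta_0$, and put $G=\sum_jRx_j$. We claim that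
\[
\eta_0\tilde R\subseteq G+\eta\tilde R\quad\text{for all }\eta\in F^\times .
\]
Suppose $y\in\tilde R$ and $\eta_0y\notin G+\eta_1\tilde R$. Choose $\eta_2\ne0$ with $\eta_2\tilde R\subseteq\eta_0\tilde R\cap\eta_1\tilde R$. Then $\eta_0y\notin G+\eta_2\tilde R$. Also $x_i\notin\sum_{j\ne i}Rx_j+R\eta_0y+\eta_2\tilde R$, because this set is contained in $\sum_{j\ne i}Rx_j+\eta_0\tilde R$. So $x_1,\dots,x_k,\eta_0y$ is strongly independent with witness $\eta_2$, contradicting the choice of $k$.

Choose $0\ne a_0\in R$ with $a_0G\subseteq R$. Then $a_0\eta_0\tilde R\subseteq R+a_0\eta\tilde R$ for all $\eta\in F^\times$, and Step~2 gives $a_0\eta_0\tilde R\subseteq R$.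
\end{proof}

\begin{remark}\label{rem:model}
These results already prove Theorem~\ref{thm:main} in a model case. Suppose $K$ is perfect of characteristic $p$ and $\tau$ has the neighborhood basis $\{cR\}$ for a subring $R$ of $K$ of finite rank. Then $R\ne K$ since $\tau$ is Hausdorff, and $\operatorname{Frac}R=K$ since $R\cap x^{-1}R\ne\{0\}$ for $x\ne0$. By Propositions~\ref{prop:frob} and~\ref{prop:conductor}, $a\tilde R\subseteq R\subseteq\tilde R$, so $\{c\tilde R\}$ is also a neighborhood basis; and $\tilde R=\bigcap_sO_s$ is a finite intersection, so $\tau$ is the join of the topologies induced by the $O_s$. The next two sections remove the assumption that such a ring exists in $K$.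
\end{remark}

\section{From the topology to a ring}\label{sec:up}

\subsection{Bounded neighborhoods}

As a first substitute for the ring of Remark~\ref{rem:model} we find a single set $U$ whose multiples $cU$ form a neighborhood basis. Let $\tau$ be a topology on $K$. A set $S\subseteq K$ is \emph{bounded} if for every neighborhood $W$ there is $c\in K^\times$ with $cS\subseteq W$. Equivalently, for every $W$ there is a neighborhood $V$ with $VS\subseteq W$. For one direction take neighborhoods with $W_1W_2\subseteq W$ and $c$ with $cS\subseteq W_2$, and put $V=cW_1$; for the other take $0\ne c\in V$. The second form shows that finite sets are bounded and that $S\cup S'$, $S+S'$, $S-S'$ and $SS'=\{xy:x\in S,\,y\in S'\}$ are bounded if $S$ and $S'$ are; for the product choose $V'$ with $V'S'\subseteq W$ and then $V$ with $VS\subseteq V'$.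

If $U$ is a bounded neighborhood, then $\{cU:c\in K^\times\}$ is a neighborhood basis, every bounded set lies in some $cU$, and $U\ne K$ since $\tau$ is Hausdorff.

\begin{lemma}\label{lem:bounded}
A topology $\tau$ of finite weight has a bounded neighborhood.
\end{lemma}

The proof uses that the weight $n$ is the \emph{least} possible value. The failure of $W_{n-1}$ provides $n$ elements none of which is dominated by the others. If we add a further element that is small compared to all of them, $W_n$ leaves no choice: the new element is the dominated one, with a uniform bound.

\begin{proof}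
If $n=1$, then $\tau$ is a V-topology, and the valuation ring or the unit ball is a bounded neighborhood. Let $n\ge2$. Since $\tau$ is not $W_{n-1}$, there is a neighborhood $U_0$ such that for every neighborhood $V'$ there are $x_1,\dots,x_n\in K$ with $x_iV'\not\subseteq\sum_{j\ne i}x_jU_0$ for all $i$. Choose neighborhoods $U_1$ with $U_1+U_1\subseteq U_0$ and $V\subseteq U_1$ with $VVV\subseteq U_1$. We show that $V$ is bounded.

Let $T$ be a neighborhood. Choose neighborhoods $Y$ and $W\subseteq V$ such that the $n$-fold sum $YW+\dots+YW$ lies in $T$, and let $W'$ be associated to $W$ by $W_n$. Choose $x_1,\dots,x_n\in K$ and $a_1,\dots,a_n\in W'$ with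
\begin{equation}\label{eq:notdom}
x_ia_i\notin\sum_{j\ne i}x_jU_0\quad\text{for all }i;
\end{equation}
in particular all $x_i$ are nonzero. Choose nonzero elements $q\in\bigcap_jx_jV$, $g\in\bigcap_jx_j^{-1}Y$ and $a\in W'$. Let $s\in V$, and apply $W_n$ to the $n+1$ elements $x_1,\dots,x_n,qs$.

Suppose $x_iW'\subseteq\sum_{j\ne i}x_jW+qsW$ for some $i$. Then $x_ia_i=\sum_{j\ne i}x_jw_j+qsw$ with $w_j,w\in W$. Pick $l\ne i$, which is possible since $n\ge2$. We have $qsw\in x_lVVV\subseteq x_lU_1$ and all $w_j\in U_1$. So $x_ia_i$ is a combination of the $x_j$, $j\ne i$, with coefficients in $U_1+U_1\subseteq U_0$, contradicting \eqref{eq:notdom}. Hence $qsW'\subseteq\sum_jx_jW$, and therefore $gqa\,s\in\sum_jgx_jW\subseteq T$. The factor $gqa\ne0$ does not depend on $s$, so $gqaV\subseteq T$.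
\end{proof}

For the rest of Sections~\ref{sec:up} and~\ref{sec:down}, $\tau$ is a topology of finite weight $n$ on a field $K$ of any characteristic. Let $U^0$ be a bounded neighborhood and let $e\ne0$ lie in a neighborhood associated to $U^0$ by $W_n$. Put
\[
U=U^0\cup(-U^0)\cup\{\pm1,\pm e^{-1}\},
\]
a bounded neighborhood with $U=-U$. By the choice of $e$,
\begin{equation}\label{eq:e}
\text{for all }x_0,\dots,x_n\in K\text{ there is }i\text{ with }ex_i\in\sum_{j\ne i}x_jU .
\end{equation}
Since $e^{-1}\in U$, the ring generated by $U$ has rank at most $n$. But it may be all of $K$. If $e^k\to0$, as for $e=t$ in $\mathbb F_p((t))$, then every $x$ has $e^kx\in U$ for some $k$ and so lies in that ring. In $\mathbb R$ every subring that is a neighborhood is the whole field. The ring is nevertheless an increasing union of \emph{countably} many bounded sets, obtained from $U$ by applying the ring operations finitely many times, and in a saturated extension a countable union of bounded sets is bounded.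

\subsection{A ring in a saturated extension}

View $K$ as a first-order structure $(K,+,\cdot,0,1,U)$ with a unary predicate for $U$. It is infinite, since a Hausdorff topology on a finite set is discrete. We recall two notions from model theory. An extension $(F,+,\cdot,0,1,U^*)$ is \emph{elementary} if a first-order formula with parameters in $K$ and without free variables holds in $F$ exactly when it holds in $K$; we refer to this as \emph{transfer}. It is \emph{$|K|^+$-saturated} if every set of formulas in finitely many free variables, with parameters from a subset of $F$ of size at most $|K|$, has a common solution in $F$ provided that each finite subset does. Every infinite structure in a finite language has an elementary extension with this property, and we fix one. If $X\subseteq K$ is defined by a formula with parameters in $K$, then $X^*\subseteq F$ denotes the set defined by the same formula. By transfer, $X^*\cap K=X$, inclusions $X\subseteq Y$ pass to $X^*\subseteq Y^*$, and $(cX)^*=cX^*$, $(X\pm Y)^*=X^*\pm Y^*$, $(XY)^*=X^*Y^*$. The role of the bounded neighborhood is that a quantifier over neighborhoods becomes a quantifier over elements: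 ``for every neighborhood'' can be replaced by ``for every $cU$ with $c\ne0$''.

Put $U^{(0)}=U$ and $U^{(k+1)}=(U^{(k)}-U^{(k)})\cup U^{(k)}U^{(k)}$. These sets are definable and bounded, and they increase because $0\in U$. Let
\[
R=\bigcup_{k\ge0}(U^{(k)})^*\subseteq F .
\]
It contains $1$, and if $x,y\in(U^{(k)})^*$ then $x-y,xy\in(U^{(k+1)})^*$, so $R$ is a subring of $F$. For $K=\mathbb R$ and $U=[-1,1]$, it is the ring of those elements of the ordered field $F$ that are bounded in absolute value by an integer.

\begin{lemma}\label{lem:ring}
The ring $R$ has the following properties.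
\begin{itemize}
\item[(i)] There is $c_*\in F^\times$ with $c_*R\subseteq U^*\subseteq R$, and $R\ne F$.
\item[(ii)] $\operatorname{Frac}R=F$.
\item[(iii)] $\operatorname{rk}(R)\le n$.
\item[(iv)] If $\tau$ satisfies $(\mathrm b_N)$, then $R$ satisfies $(\mathrm r_N)$.
\item[(v)] If $K$ is perfect of characteristic $p>0$, then $R$ satisfies $(\mathrm r_p)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For each $k$ there is $c_k\in K^\times$ with $c_kU^{(k)}\subseteq U$. As the $U^{(k)}$ increase, finitely many of the conditions ``$c\ne0$ and $cU^{(k)}\subseteq U$'' have a common solution, and saturation gives $c_*$. If $R=F$, then $F=c_*F\subseteq U^*$, contradicting the transfer of $U\ne K$.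

(ii) In $K$, for every $x\ne0$ there is $y\ne0$ with $y\in U$ and $xy\in U$: take $0\ne y\in U\cap x^{-1}U$. This transfers to $F$, and $x=(xy)/y$.

(iii) By transfer of \eqref{eq:e}, for $x_0,\dots,x_n\in F$ some $ex_i$ lies in $\sum_{j\ne i}x_jU^*$. Since $e^{-1}\in R$, we get $x_i\in\sum_{j\ne i}Rx_j$.

(iv) In $K$, condition $(\mathrm b_N)$ is the sentence: for every $\varepsilon\ne0$ there is $\delta'\ne0$ such that $x^N\in\delta'U$ implies $x\in\varepsilon U$. Transfer it to $F$, and put $\delta=\delta'c_*$. If $x^N\in\delta R\subseteq\delta'U^*$, then $x\in\varepsilon U^*\subseteq\varepsilon R$.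

(v) The sentences $p=0$ and $\forall x\,\exists y\,(y^p=x)$ transfer, so $F$ is perfect of characteristic $p$. By (i)--(iii), Proposition~\ref{prop:frob} applies to $R$.
\end{proof}

\section{From the ring back to the field}\label{sec:down}

We keep $\tau$, $U$, $F$ and $R$ from Section~\ref{sec:up} and prove the following.

\begin{proposition}\label{prop:descent}
If $R$ satisfies $(\mathrm r_N)$ for some $N\ge2$, then $\tau$ is generated by finitely many V-topologies.
\end{proposition}

Assume $(\mathrm r_N)$ for the whole section. By Lemma~\ref{lem:ring}, the results of Section~\ref{sec:algebra} apply to $R$, and they describe $U^*$ up to a scalar.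

\begin{lemma}\label{lem:sandwich}
There are pairwise independent non-trivial valuation rings $O_1,\dots,O_m$ of $F$, with $m\ge1$, and $g\in F^\times$ such that $D=\bigcap_iO_i$ satisfies $gD\subseteq U^*\subseteq D$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:closure} and Proposition~\ref{prop:conductor}, $\tilde R$ is a finite intersection of non-trivial valuation rings $O'_s$, and $a_1\tilde R\subseteq R$ with $a_1\ne0$. Among the $O'_s$ choose one for each induced topology, and call the chosen rings $O_1,\dots,O_m$. They are pairwise independent by (V1), and $U^*\subseteq R\subseteq\tilde R\subseteq D$. Each $O'_s$ is a neighborhood in the topology of its representative $O_{i(s)}$, so $b_sO_{i(s)}\subseteq O'_s$ for some $b_s\ne0$. Choose $0\ne a_2\in\bigcap_sb_s\tilde R$. Then $a_2D\subseteq b_sO_{i(s)}\subseteq O'_s$ for all $s$, so $a_2D\subseteq\tilde R$. Take $g=c_*a_1a_2$.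
\end{proof}

The difficulty is now that the $O_i$ are subsets of $F$ for which we have no defining formula, so transfer does not apply to them. Nor can we intersect them with $K$: when $e^k\to0$ the ring $R$ contains $K$, and so does each $O_i$. We therefore describe the configuration of Lemma~\ref{lem:sandwich} in terms of $U^*$ alone.

\subsection{A first-order sentence}

By approximation there are elements $e_1,\dots,e_m$ with sum $1$ such that $e_i$ is close to $1$ at $O_i$ and close to $0$ at the other $O_j$. If $x$ ranges over a fixed set $\eta D$ and the approximation is good enough, then multiplication by $e_i$ removes the influence of the $O_j$ with $j\ne i$, and $xe_i\in D$ whenever $x\in O_i$. We would like to express the dichotomy ``$x\in O_i$ or $x^{-1}\in O_i$'' in this way. But $x^{-1}$ may be arbitrarily large at the other $O_j$, so $x^{-1}e_i$ need not lie in $D$. We replace $x^{-1}$ by an element $y$ that is close to $x^{-1}$ at $O_i$ and lies in the other $O_j$. This leads to the formula $\Phi(d,\varepsilon,\eta,e_1,\dots,e_m)$, the conjunction of: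
\begin{itemize}
\item[(P1)] $e_i\in dU$ for all $i$, and $\sum_ie_i=1$;
\item[(P2)] $e_ie_j\in\varepsilon U$ for $i\ne j$;
\item[(P3)] for all $x\in\eta U$ and all $i$: $xe_i\in dU$, or there is $y$ with $ye_i\in dU$ and $(xy-1)e_i\in\varepsilon U$.
\end{itemize}
Let $\Pi_m$ be the sentence
\[
\exists d\ne0\ \ \forall\varepsilon\ne0\ \ \forall\eta\ne0\ \ \exists e_1,\dots,e_m\ \ \Phi(d,\varepsilon,\eta,e_1,\dots,e_m).
\]

\begin{lemma}\label{lem:pi}
The sentence $\Pi_m$ holds in $F$, hence in $K$.
\end{lemma}

\begin{proof}
Take $d=g^{-1}$, so that $D\subseteq dU^*$. Let $\varepsilon,\eta\in F^\times$ and put $h_0=\varepsilon g$, so that $h_0D\subseteq\varepsilon U^*$. It suffices to prove (P1)--(P3) with $D$, $h_0D$ and $\eta D$ in place of $dU^*$, $\varepsilon U^*$ and $\eta U^*$; note that $cD=\bigcap_jcO_j$. By common denominators choose $h\ne0$ such that $h$ and $\eta h$ both lie in $D\cap h_0D$.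

By (V2) choose, for $i\ge2$, elements $e_i$ with $e_i-1\in hO_i$ and $e_i\in hO_j$ for $j\ne i$. Put $e_1=1-\sum_{i\ge2}e_i$. Then $e_1-1\in hO_1$, and $e_1=(1-e_j)-\sum_{i\ne1,j}e_i\in hO_j$ for $j\ge2$. So $e_1$ has the same two properties. Since $h\in D$, all $e_i$ lie in $D$, which is (P1). For $i\ne j$ and any $k$, one of $e_i,e_j$ lies in $hO_k$ and the other in $O_k$, so $e_ie_j\in hD\subseteq h_0D$, which is (P2).

For (P3) let $x\in\eta D$ and fix $i$. Suppose $x\in O_i$. Then $xe_i\in O_i$, and $xe_i\in\eta hO_j\subseteq O_j$ for $j\ne i$, so $xe_i\in D$. Suppose $x\notin O_i$, so that $x^{-1}\in O_i$. By (V2) choose $y$ with $y-x^{-1}\in x^{-1}hO_i$ and $y\in O_j$ for $j\ne i$. Then $y\in D$, so $ye_i\in D$. Further $xy-1\in hO_i$, so $(xy-1)e_i\in hO_i\subseteq h_0O_i$. For $j\ne i$ we have $xye_i\in\eta hO_j\subseteq h_0O_j$ and $e_i\in hO_j\subseteq h_0O_j$. Hence $(xy-1)e_i\in h_0D$.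
\end{proof}

From now on $d\in K^\times$ is a witness for $\Pi_m$ in $K$, and the rings $O_i$ play no further role.

\subsection{Idempotents modulo infinitesimals}

In $K$, the sentence $\Pi_m$ provides approximate idempotents of every precision, but no exact ones. We use $F$ a second time, now to pass to the limit, and we measure size only by the sets $cU^*$ with $c$ in the \emph{small} field $K$. Put
\[
B=\bigcup_{c\in K^\times}cU^*,\qquad I=\bigcap_{c\in K^\times}cU^* ,
\]
the elements of $F$ that are bounded, respectively infinitesimal, on the scale of $K$. Since $U$ is a bounded neighborhood, the following hold in $K$, and the inclusions transfer to $F$.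
\begin{itemize}
\item[(U1)] For $c,c'\in K^\times$ there is $c''\in K^\times$ such that $c''U$ contains $cU\cup c'U$, $cU-c'U$ and $cU\cdot c'U$.
\item[(U2)] For $b,c\in K^\times$ there is $c'\in K^\times$ such that $c'U\subseteq bU\cap cU$ and $cU$ contains $c'U-c'U$, $c'U\cdot c'U$ and $bU\cdot c'U$.
\end{itemize}
By (U1), $B$ is a ring, and it contains $K$ since $0,1\in U$. By (U2), $I$ is an ideal of $B$. Further $I\cap K=\bigcap_ccU=\{0\}$, and
\begin{equation}\label{eq:I}
\bigcap_{c\in K^\times}(cU^*+I)=I,
\end{equation}
because $c'U^*+I\subseteq c'U^*+c'U^*\subseteq cU^*$ for $c'$ as in (U2); recall $U=-U$.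

\begin{lemma}\label{lem:idem}
There are $e_1,\dots,e_m\in dU^*$ with $\sum_ie_i=1$, $e_ie_j\in I$ for $i\ne j$ and $e_i^2-e_i\in I$, such that for every $x\in K^\times$ and every $i$:
\begin{equation}\label{eq:dich}
xe_i\in dU^*+I\quad\text{or}\quad x^{-1}e_i\in dU^*+I .
\end{equation}
\end{lemma}

\begin{proof}
The formula $\Phi$ becomes stronger when $\varepsilon U$ shrinks and $\eta U$ grows. Given finitely many pairs $(\varepsilon_k,\eta_k)$ in $K^\times$, choose $\varepsilon,\eta\in K^\times$ with $\varepsilon U\subseteq\bigcap_k\varepsilon_kU$ and $\eta U\supseteq\bigcup_k\eta_kU$. Elements $e_i\in K$ that satisfy $\Phi$ for $(\varepsilon,\eta)$ satisfy it for all $(\varepsilon_k,\eta_k)$, in $K$ and by transfer in $F$. By saturation there are $e_1,\dots,e_m\in F$ with $\Phi(d,\varepsilon,\eta,e_1,\dots,e_m)$ for all $\varepsilon,\eta\in K^\times$ at once. Then (P1) and (P2) give $e_i\in dU^*$, $\sum_ie_i=1$ and $e_ie_j\in I$, and $e_i-e_i^2=\sum_{j\ne i}e_ie_j\in I$.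

Let $x\in K^\times$ with $xe_i\notin dU^*$. Apply (P3) with $\eta=x$, noting $x\in xU^*$. For every $\varepsilon\in K^\times$ there is $y$ with $ye_i\in dU^*$ and $(xy-1)e_i\in\varepsilon U^*$. These conditions have parameters in $K\cup\{e_i\}$, and finitely many of them are implied by a single one, so by saturation one $y$ serves for all $\varepsilon$. Then $(xy-1)e_i\in I$. Multiplying by $x^{-1}\in K\subseteq B$ gives $ye_i-x^{-1}e_i\in I$, so $x^{-1}e_i\in dU^*+I$.
\end{proof}

Thus the images of the $e_i$ in $B/I$ are orthogonal idempotents with sum $1$, which split $B/I$ into a product of rings. Each nonzero factor receives $K$ by $x\mapsto xe_i$ and induces a topology on it. Let $M_0=\{i:e_i\notin I\}$, which is nonempty since $1\notin I$. For $i\in M_0$ and $c\in K^\times$ put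
\[
S_{i,c}=\{x\in K:\ xe_i\in cU^*+I\}.
\]

\begin{lemma}\label{lem:taui}
For $i\in M_0$, the sets $S_{i,c}$, $c\in K^\times$, form a neighborhood basis of a V-topology $\tau_i$ on $K$ that is coarser than $\tau$.
\end{lemma}

\begin{proof}
Fix $i$ and write $S_c=S_{i,c}$. We have $0\in S_c=-S_c$. We record four rules.
\begin{itemize}
\item[(S1)] $aS_c=S_{ac}$ for $a\in K^\times$, because $aI=I$.
\item[(S2)] If $c'U\subseteq cU$ then $S_{c'}\subseteq S_c$, and if $c'U-c'U\subseteq cU$ then $S_{c'}-S_{c'}\subseteq S_c$.
\item[(S3)] If $bU\cdot c'U\subseteq cU$ then $S_bS_{c'}\subseteq S_c$. Indeed, let $xe_i\equiv w$ and $x'e_i\equiv w'$ modulo $I$, with $w\in bU^*$ and $w'\in c'U^*$. Then $xx'e_i\equiv xx'e_i^2\equiv ww'$ modulo $I$, and $ww'\in cU^*$.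
\item[(S4)] For $x\in K^\times$ we have $x\in S_d$ or $x^{-1}\in S_d$, by \eqref{eq:dich}.
\end{itemize}
Conditions (T1) and (T2) follow from (U2), (S2) and (S3), and (T3) follows from (S1).

\emph{Each $S_c$ is a $\tau$-neighborhood.} Choose $c'$ with $dU\cdot c'U\subseteq cU$. For $x\in c'U$ we get $xe_i\in c'U^*\cdot dU^*\subseteq cU^*$, so $c'U\subseteq S_c$. In particular $S_c\ne\{0\}$.

\emph{Condition (T5).} If $x\in\bigcap_cS_c$, then $xe_i\in I$ by \eqref{eq:I}. If $x\ne0$, then $e_i=x^{-1}xe_i\in I$, contrary to $i\in M_0$.

\emph{Condition (T4).} By (T2) and (T5) there is $c$ with $1\notin S_{cd}-S_{cd}$. For $x\in S_{cd}$ we get $1+x\notin S_{cd}$. So $1+x\ne0$ and $(1+x)/c\notin S_d$; by (S4) and (S1), $(1+x)^{-1}\in S_{d/c}$. Given a target $S_b$, choose $c'$ with $(d/c)U\cdot c'U\subseteq bU$. For $x\in S_{cd}\cap S_{c'}$ we have $(1+x)^{-1}-1=(1+x)^{-1}(-x)\in S_{d/c}S_{c'}\subseteq S_b$.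

So the $S_c$ define a topology $\tau_i$, coarser than $\tau$ because its basic neighborhoods are $\tau$-neighborhoods.

\emph{The topology $\tau_i$ is $W_1$.} Given $c$, choose $c'$ with $dU\cdot c'U\subseteq cU$, so that $S_dS_{c'}\subseteq S_c$. Let $x_0,x_1\in K$. If $x_0=0$ then $x_0S_{c'}=\{0\}\subseteq x_1S_c$, and the case $x_1=0$ is symmetric. Otherwise $x_0/x_1\in S_d$ or $x_1/x_0\in S_d$ by (S4), which gives $x_0S_{c'}\subseteq x_1S_c$ or $x_1S_{c'}\subseteq x_0S_c$. Hence $\tau_i$ is a V-topology.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:descent}]
We show that $\tau$ is the join of the $\tau_i$, $i\in M_0$. Each $\tau_i$ is coarser than $\tau$, so it suffices to find, inside a given $c_0U$, a set $\bigcap_{i\in M_0}S_{i,c}$. Choose $c\in K^\times$ such that the $(m+1)$-fold sum $cU+\dots+cU$ lies in $c_0U$, and let $x\in\bigcap_{i\in M_0}S_{i,c}$. Write $x=\sum_ixe_i$. For $i\in M_0$ the term lies in $cU^*+I$, and for $i\notin M_0$ it lies in $I$. Since $I$ is an additive group contained in $cU^*$, the element $x$ is a sum of at most $m+1$ elements of $cU^*$. So $x\in c_0U^*\cap K=c_0U$.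
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
The implication (a)$\Rightarrow$(c) is Lemma~\ref{lem:roots}, and (c)$\Rightarrow$(b) is trivial. If (b) holds, then $R$ satisfies $(\mathrm r_N)$ by Lemma~\ref{lem:ring}(iv), and Proposition~\ref{prop:descent} gives (a). Now let $\operatorname{char}K=p>0$ and assume (a). Discarding repetitions, write $\tau$ as the join of $r$ pairwise distinct V-topologies. They are independent by Lemma~\ref{lem:indep}, and $r$ is the weight of $\tau$ by Proposition~\ref{prop:count}.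
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:ring}(v) the ring $R$ satisfies $(\mathrm r_p)$, so $\tau$ is generated by finitely many V-topologies by Proposition~\ref{prop:descent}. The last assertion of Theorem~\ref{thm:char} shows that it is generated by $n$ independent ones.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Distinct V-topologies are independent by Lemma~\ref{lem:indep}, so the join of $n$ of them is a topology of weight $n$ by Proposition~\ref{prop:count}. The map is surjective by Theorem~\ref{thm:main} and Lemma~\ref{lem:indep}. It remains to show that, if $\tau$ is the join of distinct V-topologies $\tau_1,\dots,\tau_n$, then the V-topologies coarser than $\tau$ are exactly the $\tau_i$; this gives both injectivity and the form of the inverse. Each $\tau_i$ is coarser than $\tau$. Let $\tau'$ be a V-topology coarser than $\tau$, induced by a valuation ring with maximal ideal $\mathfrak m'$, and suppose $\tau'\ne\tau_i$ for all $i$. Then $\tau',\tau_1,\dots,\tau_n$ are independent. Since $\mathfrak m'$ is a $\tau$-neighborhood, there are $\tau_i$-open sets $U_i\ni0$ with $\bigcap_iU_i\subseteq\mathfrak m'$.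 By independence, $\bigcap_iU_i$ meets the $\tau'$-open set $1+\mathfrak m'$, which is disjoint from $\mathfrak m'$. This is a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EP}
Engler--Prestel, \emph{Valued Fields}, Springer, 2005.

\bibitem{Johnson}
Will Johnson, \emph{Dp-finite fields V: topological fields of finite weight}, arXiv:2004.14732 (2020).

\end{thebibliography}
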